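\title{The catenary degree of product-one sequences is at most the large Davenport constant}

\begin{abstract}
Let $G$ be a finite group, $\mathcal B(G)$ the monoid of product-one sequences over $G$, $\mathsf c(G)$ its catenary degree, and $\mathsf D(G)$ the large Davenport constant. We prove that $\mathsf c(G)\le\mathsf D(G)$ for every finite group $G$, abelian or not. The main step is a length bound: two factorizations of the same sequence that cannot be linked through factorizations sharing an atom both have at most $\mathsf D(G)$ atoms. The bound $\mathsf c(G)\le \mathsf D(G)$ is attained by the dihedral groups of order $2n$ with $n\ge 3$ odd. We also bound the gaps in sets of lengths by $\mathsf D(G)-2$ and determine the groups with $\mathsf c(G)=|G|$.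
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a finite group, written multiplicatively, with identity $1_G$.

\subsection*{Product-one sequences}
A \emph{sequence} over $G$ is a finite unordered collection of elements of $G$, its \emph{terms}, with repetition allowed; that is, an element of the free abelian monoid $\mathcal F(G)$ with basis $G$. We write $\boldsymbol{\cdot}$ for the operation of $\mathcal F(G)$ (concatenation) and keep juxtaposition of group elements for the product in $G$. Thus $g\boldsymbol{\cdot}h$ has two terms and $gh$ is one element of $G$. The sequence consisting of $a$ copies of $g$ is $g^{[a]}$, the number of terms of $S$ counted with multiplicity is its \emph{length} $|S|$, and if $S=T\boldsymbol{\cdot}T'$ we write $T'=S\boldsymbol{\cdot}T^{-1}$.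

A sequence $S=g_1\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}g_\ell$ is a \emph{product-one sequence} if $g_{\tau(1)}\cdots g_{\tau(\ell)}=1_G$ for some permutation $\tau$. The empty sequence is product-one, an empty product being $1_G$. The product-one sequences form a submonoid $\mathcal B(G)$ of $\mathcal F(G)$; it is commutative and cancellative even when $G$ is not abelian, and its only unit is the empty sequence. An \emph{atom} is a nonempty product-one sequence that is not the concatenation of two nonempty product-one sequences. The set of atoms is $\mathcal A(G)$, and
\[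
\mathsf D(G)=\max\{|U| : U\in\mathcal A(G)\}
\]
is the \emph{large Davenport constant} of $G$.

\subsection*{Factorizations and the catenary degree}
Every product-one sequence is a concatenation of atoms, in general in several ways. To compare these ways, let $\mathsf Z(G)=\mathcal F(\mathcal A(G))$ be the free abelian monoid over the atoms. Its elements are formal products $z=V_1\cdots V_n$ of atoms, written by juxtaposition, with \emph{length} $|z|=n$; the empty product is $1$. Let $\pi\colon\mathsf Z(G)\to\mathcal B(G)$ be the homomorphism $V_1\cdots V_n\mapsto V_1\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}V_n$. The set of \emph{factorizations} of $S\in\mathcal B(G)$ is $\mathsf Z(S)=\pi^{-1}(S)$, and its \emph{set of lengths} is $\mathsf L(S)=\{|z| : z\in\mathsf Z(S)\}$.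

For $z,z'\in\mathsf Z(G)$ write $z=wx$ and $z'=wy$ with $w=\gcd(z,z')$. The \emph{distance} $\mathsf d(z,z')=\max\{|x|,|y|\}$ counts the atoms that must be exchanged to pass from $z$ to $z'$ in one step. For $N\in\mathbb N_0$, an \emph{$N$-chain} from $z$ to $z'$ in $\mathsf Z(S)$ is a list $z=z_0,z_1,\dots,z_k=z'$ of factorizations of $S$ with $\mathsf d(z_{i-1},z_i)\le N$ for $1\le i\le k$. The \emph{catenary degree} $\mathsf c(S)$ is the smallest $N\in\mathbb N_0$ such that any two factorizations of $S$ are joined by an $N$-chain in $\mathsf Z(S)$, and
\[
\mathsf c(G)=\sup\{\mathsf c(S) : S\in\mathcal B(G)\}.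
\]
So $\mathsf c(S)=0$ exactly when $S$ has a unique factorization, and $\mathsf c(G)$ is the size of the largest exchange of atoms that cannot be replaced by a succession of smaller ones.

\subsection*{The question}
Exchanges of size $\mathsf D(G)$ occur in every group with $D=\mathsf D(G)\ge3$. Let $U=g_1\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}g_D$ be an atom of maximal length. Inverting all terms is an automorphism of $\mathcal B(G)$, because $h_1\cdots h_\ell=1_G$ gives $h_\ell^{-1}\cdots h_1^{-1}=1_G$; so $U^-=g_1^{-1}\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}g_D^{-1}$ is an atom too. No $g_i$ equals $1_G$ (such a term could be split off), so each $g_i\boldsymbol{\cdot}g_i^{-1}$ is an atom. Hence $U\boldsymbol{\cdot}U^-$ has the factorizations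
\[
z=U\,U^-\qquad\text{and}\qquad z'=(g_1\boldsymbol{\cdot}g_1^{-1})\cdots(g_D\boldsymbol{\cdot}g_D^{-1}),
\]
which have no common atom and are at distance $D$. Their powers $z^k$ and $z'^k$ are factorizations of one sequence at distance $kD$, so distances are unbounded; but the factorizations $z^{k-i}z'^{\,i}$ for $0\le i\le k$ form a $D$-chain between them. It is natural to ask whether steps of size $\mathsf D(G)$ always suffice.

For finite abelian groups the inequality $\mathsf c(G)\le\mathsf D(G)$ is known. The problem we address, posed by Oh~\cite{Oh}, is whether $\mathsf c(G)\le\mathsf D(G)$ holds for every finite non-abelian group $G$. There is a reason for doubt. In an abelian group, removing a product-one subsequence from a product-one sequence leaves a product-one sequence; this is what the short abelian argument of Section~\ref{sec:idea} rests on, and it fails already in the group of order $6$. Nevertheless the answer is yes.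

\begin{theorem}\label{thm:cat}
For every finite group $G$ we have $\mathsf c(G)\le\mathsf D(G)$.
\end{theorem}

The theorem follows from a bound on lengths. For $S\in\mathcal B(G)$ let $\approx$ be the equivalence relation on $\mathsf Z(S)$ generated by sharing an atom: $z\approx z'$ if $z=z'$ or there are $z=z_0,\dots,z_k=z'$ in $\mathsf Z(S)$ with $\gcd(z_{i-1},z_i)\ne1$ for all $i$. The classes of $\approx$ are the connected components of the graph on $\mathsf Z(S)$ in which two factorizations are adjacent when they have a common atom.

\begin{theorem}\label{thm:len}
Let $G$ be a finite group, $S\in\mathcal B(G)$, and $z,z'\in\mathsf Z(S)$ with $z\not\approx z'$. Then $|z|\le\mathsf D(G)$ and $|z'|\le\mathsf D(G)$.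
\end{theorem}

Two elements $k<l$ of $\mathsf L(S)$ are \emph{consecutive} if no element of $\mathsf L(S)$ lies strictly between them.

\begin{theorem}\label{thm:sharp}
Let $G$ be a finite group.
\begin{enumerate}
\item[(1)] If $S\in\mathcal B(G)$ and $k<l$ are consecutive elements of $\mathsf L(S)$, then $l-k\le\mathsf D(G)-2$.
\item[(2)] If $G$ is dihedral of order $2n$ with $n\ge3$ odd, then $\mathsf c(G)=\mathsf D(G)=2n=|G|$, and the bound in \textup{(1)} is attained.
\item[(3)] $\mathsf c(G)\le|G|$, with equality if and only if $G$ is cyclic of order at least $3$ or dihedral of order $2n$ with $n\ge3$ odd.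
\end{enumerate}
\end{theorem}

By part (2), Theorem~\ref{thm:cat} is sharp for infinitely many non-abelian groups. We do not determine all groups with $\mathsf c(G)=\mathsf D(G)$. The paper is self-contained except for the ``only if'' direction of part (3), which uses a theorem of Grynkiewicz~\cite{Gry}.

Section~\ref{sec:basic} collects elementary facts and derives Theorem~\ref{thm:cat} from Theorem~\ref{thm:len}. Section~\ref{sec:examples} computes the cyclic and dihedral examples, and Section~\ref{sec:idea} uses the dihedral group of order $6$ to show where the abelian argument breaks and what replaces it. Theorems~\ref{thm:len} and~\ref{thm:sharp} are proved in Sections~\ref{sec:proof} and~\ref{sec:sharp}.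

\section{Elementary facts and the reduction to lengths}\label{sec:basic}

Rotation is the only rearrangement of a product that we shall use. It allows two product-one sequences to be joined at any two prescribed terms.

\begin{lemma}\label{lem:rot}
\begin{enumerate}
\item[(a)] If $g_1\cdots g_\ell=1_G$, then $g_{i+1}\cdots g_\ell\,g_1\cdots g_i=1_G$ for every $i$.
\item[(b)] If $B\in\mathcal B(G)$ and $h$ is a term of $B$, then the terms of $B\boldsymbol{\cdot}h^{-1}$, the sequence $B$ with one copy of $h$ removed, can be ordered so that their product is the inverse of $h$.
\item[(c)] Let $B_1,B_2\in\mathcal B(G)$, let $h$ be a term of $B_1$ and $h'$ a term of $B_2$. Replacing the two terms $h,h'$ of $B_1\boldsymbol{\cdot}B_2$ by the single term $hh'$ gives a product-one sequence.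
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The rotated product is the conjugate $p^{-1}(g_1\cdots g_\ell)p$ with $p=g_1\cdots g_i$.
(b) Rotate a product-one ordering of $B$ so that $h$ comes last.
(c) By (b), the remaining terms of $B_1$ and of $B_2$ can be ordered with products $x=h^{-1}$ and $x'=h'^{-1}$, and $x\,(hh')\,x'=1_G$.
\end{proof}

\begin{lemma}\label{lem:fact}
Let $S\in\mathcal B(G)$.
\begin{enumerate}
\item[(a)] $\mathsf Z(S)$ is finite and nonempty. If $S$ is empty, then $\mathsf Z(S)=\{1\}$; if $S$ is an atom, then $\mathsf Z(S)=\{S\}$.
\item[(b)] If $1_G$ is a term of $S$, then the atom $1_G$ occurs in every factorization of $S$.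
\item[(c)] If $z\ne z'$ are factorizations of $S$ and $z=wx$, $z'=wy$ with $w=\gcd(z,z')$, then $|x|\ge2$ and $|y|\ge2$.
\item[(d)] $\mathsf d(vz,vz')=\mathsf d(z,z')$ for all $v,z,z'\in\mathsf Z(G)$.
\item[(e)] If $S$ has exactly two factorizations $z,z'$ and $\gcd(z,z')=1$, then $z\not\approx z'$ and $\mathsf c(S)=\max\{|z|,|z'|\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $S$ is neither empty nor an atom, it is a concatenation of two shorter product-one sequences, and existence follows by induction on $|S|$. A factorization has at most $|S|$ atoms, each a subsequence of $S$, so there are finitely many. A product of at least one atom is nonempty, and a product of at least two atoms is not an atom.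

(b) Deleting a term $1_G$ from a product-one ordering leaves a product-one ordering. So an atom containing the term $1_G$ has no other term.

(c) Cancelling $\pi(w)$ in $\mathcal F(G)$ gives $\pi(x)=\pi(y)$, and $x\ne y$. So $\pi(x)$ has two different factorizations, and by (a) it is neither empty nor an atom. Thus neither $x$ nor $y$ has length $0$ or $1$.

(d) We have $\gcd(vz,vz')=v\gcd(z,z')$.

(e) Any list of factorizations leading from $z$ to $z'$ contains a step from $z$ to $z'$. In this step no atom is shared, and its distance is $\max\{|z|,|z'|\}$.
\end{proof}

\begin{lemma}\label{lem:DG}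
$\mathsf D(G)\le|G|$.
\end{lemma}

\begin{proof}
Let $g_1\cdots g_\ell=1_G$ with $\ell>|G|$. Two of the $\ell$ partial products $p_k=g_1\cdots g_k$, $1\le k\le \ell$, coincide, say $p_i=p_j$ with $1\le i<j\le\ell$. Then $g_{i+1}\cdots g_j=1_G$ and $g_1\cdots g_i\,g_{j+1}\cdots g_\ell=1_G$. Both products are nonempty, so $g_1\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}g_\ell$ is not an atom.
\end{proof}

A common atom can be cancelled, which leaves a shorter sequence. So an induction takes care of everything inside one class of $\approx$, and only the passage between classes needs Theorem~\ref{thm:len}.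

\begin{proof}[Proof of Theorem~\ref{thm:cat}, assuming Theorem~\ref{thm:len}]
Put $D=\mathsf D(G)$. We show by induction on $|S|$ that any $z,z'\in\mathsf Z(S)$ are joined by a $D$-chain in $\mathsf Z(S)$. If $S$ is empty, then $z=z'$. Let $S$ be nonempty.

Suppose first that $z=Ux$ and $z'=Uy$ for an atom $U$. Then $T=S\boldsymbol{\cdot}U^{-1}=\pi(x)=\pi(y)$ is a product-one sequence shorter than $S$, so there is a $D$-chain $x=x_0,\dots,x_k=y$ in $\mathsf Z(T)$. By Lemma~\ref{lem:fact}(d), $Ux_0,\dots,Ux_k$ is a $D$-chain from $z$ to $z'$ in $\mathsf Z(S)$.

If $z\approx z'$, then $z=z'$ or $z$ and $z'$ are linked by factorizations of $S$ in which neighbors share an atom, and we concatenate the $D$-chains between neighbors. If $z\not\approx z'$, then $\mathsf d(z,z')\le\max\{|z|,|z'|\}\le D$ by Theorem~\ref{thm:len}, so $z,z'$ is itself a $D$-chain.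
\end{proof}

\section{Cyclic and dihedral groups}\label{sec:examples}

Over two well-chosen group elements all atoms can be listed. The two resulting examples are the extremal cases of Theorem~\ref{thm:sharp}, and the second one guides the proof of Theorem~\ref{thm:len}.

\begin{proposition}\label{prop:cyc}
Let $G=\langle g\rangle$ be cyclic of order $n\ge3$. Then $S=g^{[n]}\boldsymbol{\cdot}(g^{-1})^{[n]}$ has exactly two factorizations, namely $(g^{[n]})\,((g^{-1})^{[n]})$ and $(g\boldsymbol{\cdot}g^{-1})^n$, and $\mathsf c(S)=n$.
\end{proposition}

\begin{proof}
Since $n\ge3$, the elements $g,g^{-1},1_G$ are distinct. The sequence $g^{[a]}\boldsymbol{\cdot}(g^{-1})^{[b]}$ is product-one if and only if $n\mid a-b$. If $a,b\ge1$, removing $g\boldsymbol{\cdot}g^{-1}$ does not change $a-b$, so the only atom with $a,b\ge1$ is $g\boldsymbol{\cdot}g^{-1}$. The atoms with $b=0$ or $a=0$ are $g^{[n]}$ and $(g^{-1})^{[n]}$. A factorization of $S$ containing $g^{[n]}$ has as its remaining part a factorization of the atom $(g^{-1})^{[n]}$. In a factorization not containing $g^{[n]}$, each of the $n$ terms $g$ lies in an atom $g\boldsymbol{\cdot}g^{-1}$, and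 these atoms exhaust $S$. The two factorizations are coprime of lengths $2$ and $n$, and Lemma~\ref{lem:fact}(e) applies.
\end{proof}

The dihedral group of order $2n$ is generated by elements $\rho$ of order $n$ and $s$ of order $2$ with $s\rho s=\rho^{-1}$. The \emph{rotations} $\rho^x$ form a subgroup of index $2$; the other elements are the \emph{reflections} $s\rho^x$, which satisfy
\begin{equation}\label{eq:refl}
(s\rho^x)(s\rho^y)=\rho^{\,y-x}.
\end{equation}
In particular every reflection has order $2$, and a product of an odd number of reflections is a reflection, hence is not $1_G$.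

\begin{proposition}\label{prop:dih}
Let $G$ be dihedral of order $2n$ with $n\ge3$ odd, let $t=s\rho$, and put $U=s^{[n]}\boldsymbol{\cdot}t^{[n]}$.
\begin{enumerate}
\item[(a)] The sequence $s^{[a]}\boldsymbol{\cdot}t^{[b]}$ is product-one if and only if $a,b$ are both even, or $a,b$ are both odd and $a,b\ge n$.
\item[(b)] The atoms all of whose terms lie in $\{s,t\}$ are $s^{[2]}$, $t^{[2]}$ and $U$.
\item[(c)] $S=s^{[2n]}\boldsymbol{\cdot}t^{[2n]}$ has exactly two factorizations, namely $(s^{[2]})^n(t^{[2]})^n$ and $U^2$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $a,b$ are even, the sequence is a concatenation of copies of $s^{[2]}$ and $t^{[2]}$. The sequence $U$ is product-one because $(st)^n=\rho^n=1_G$. If $a,b\ge n$ are odd, then $a-n$ and $b-n$ are even, as $n$ is odd, and the sequence is $U\boldsymbol{\cdot}s^{[a-n]}\boldsymbol{\cdot}t^{[b-n]}$, which is product-one.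

Conversely, let $s^{[a]}\boldsymbol{\cdot}t^{[b]}$ be product-one. Then $a+b=2m$ is even, so $a$ and $b$ have the same parity; suppose both are odd. Take a product-one ordering, with $j$ letters $t$ in even positions and $b-j$ in odd positions. Grouping the letters in consecutive pairs and applying \eqref{eq:refl}, each $t$ in an even position contributes $+1$ to the exponent of $\rho$ and each $t$ in an odd position contributes $-1$. The product is therefore $\rho^{\,2j-b}$, and $n\mid 2j-b$. As $2j-b$ is odd, it is nonzero, so $|2j-b|\ge n$. From $0\le j\le b$ we get $|2j-b|\le b$. The letter $s$ occupies $m-j$ even and $m-(b-j)$ odd positions; these two numbers are nonnegative with sum $a$ and difference $b-2j$, so $|2j-b|\le a$. Hence $a,b\ge n$.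

(b) The decompositions in the first paragraph show that there is no other atom. The sequences $s^{[2]}$ and $t^{[2]}$ are atoms because $s,t\ne1_G$. If $U=T\boldsymbol{\cdot}T'$ with $T,T'$ product-one, then one part, say $T$, contains $s$ an odd number of times. By (a) it contains $s$ and $t$ at least $n$ times each, so $T'$ is empty.

(c) A factorization of $S$ contains $U$ at most twice. If it contained $U$ exactly once, the remaining $n$ terms $s$ would be distributed among atoms $s^{[2]}$, which is impossible for odd $n$. If it contains $U$ twice or not at all, it is one of the two listed.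
\end{proof}

The parity of $n$ is essential: for even $n$ the odd number $2j-b$ is never divisible by $n$, the only atoms over $\{s,t\}$ are $s^{[2]}$ and $t^{[2]}$, and factorization over $\{s,t\}$ is unique.

\section{The abelian argument, its failure, and the idea}\label{sec:idea}

To compare two factorizations term by term, equal terms must be told apart. Write $S=g_1\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}g_\ell$ and call the elements of $X=\{1,\dots,\ell\}$ \emph{positions}. For $J\subseteq X$ let $S_J$ be the sequence with terms $g_j$, $j\in J$. We call $J$ a \emph{product-one set} if $S_J\in\mathcal B(G)$, and then write $\mathsf Z(J)=\mathsf Z(S_J)$. The empty set and disjoint unions of product-one sets are product-one sets. Any decomposition $S=T_1\boldsymbol{\cdot}\ldots\boldsymbol{\cdot}T_k$ is \emph{realized} by a partition $X=J_1\sqcup\dots\sqcup J_k$ with $S_{J_i}=T_i$, in several ways if terms repeat. For a factorization $z=V_1\cdots V_n$ of $S$, the parts $R_1,\dots,R_n$ of a fixed realization, with $S_{R_r}=V_r$, are called the \emph{rows}.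

\subsection*{Abelian groups}
Let $G$ be abelian, let $z\not\approx z'$ be factorizations of $S$, let $U$ be an atom of $z'$, and let $J\subseteq X$ with $S_J=U$. The set $J$ meets at most $|U|\le\mathsf D(G)$ rows of $z$, say exactly $R_1,\dots,R_k$. The product of the terms on $J'=(R_1\cup\dots\cup R_k)\setminus J$ is $1_G$, because this holds on $R_1\cup\dots\cup R_k$ and on $J$, and the order of the factors does not matter. If $k<n$, take $y\in\mathsf Z(J')$; the factorization $U\,y\,V_{k+1}\cdots V_n$ shares $U$ with $z'$ and $V_n$ with $z$, so $z\approx z'$. Hence $n=k\le\mathsf D(G)$. In short, a single atom of $z'$ must meet every row of $z$.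

\subsection*{The group of order six}
Take $n=3$ in Proposition~\ref{prop:dih}: $U=s^{[3]}\boldsymbol{\cdot}t^{[3]}$ and $S=s^{[6]}\boldsymbol{\cdot}t^{[6]}$, with $z=(s^{[2]})^3(t^{[2]})^3$ and $z'=U^2$. Then $z\not\approx z'$ by Lemma~\ref{lem:fact}(e), and $\mathsf D(G)=6$ since $|U|=6=|G|$. Realize $z'$ by sets $P$ and $Q$ that meet the six rows of $z$ as follows:
\begin{equation}\label{eq:table}
\begin{array}{c|cccccc}
 & R_1 & R_2 & R_3 & R_4 & R_5 & R_6\\ \hline
P & s\;s & t\;t & s & t & &\\
Q & & & s & t & s\;s & t\;t
\end{array}
\end{equation}
The atom on $P$ meets only four rows, and $(R_1\cup\dots\cup R_4)\setminus P$ carries $s\boldsymbol{\cdot}t$, which is not product-one. So the abelian argument stops. What survives is a count with both halves together: each of the six rows contributes two terms to $P\cup Q$, either one to each set or two to the same set, and $2\cdot 6\le|P|+|Q|\le2\,\mathsf D(G)$.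

\subsection*{The idea}
The same count proves the bound on $|z|$ whenever $z'=U_1U_2$ has length two. Indeed, if $z\not\approx z'$, then $1_G$ is not a term of $S$ by Lemma~\ref{lem:fact}(b), so each row has at least two positions and $2|z|\le|S|=|U_1|+|U_2|\le2\,\mathsf D(G)$.

In general $S$ is too long for this. We shall cut $X$ into two product-one sets $P,Q$ and shorten each of them to an atom by multiplying out terms, using Lemma~\ref{lem:rot}(c), in such a way that each row still accounts for at least two terms of the two atoms together. This imposes two restrictions: only terms of the same row may be multiplied together, and a row contained in $P$ or in $Q$ must not be collapsed to a single term. The difficulty is to show that the process reaches an atom in spite of these restrictions. The hypothesis $z\not\approx z'$ and an extremal choice of $\{P,Q\}$ rule out the two ways in which it could get stuck.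

\section{Proof of Theorem~\ref{thm:len}}\label{sec:proof}

Let $z\not\approx z'$ be factorizations of $S$. By symmetry it suffices to show that $n=|z|\le\mathsf D(G)$. We keep the notation of Section~\ref{sec:idea}, with rows $R_1,\dots,R_n$ realizing $z=V_1\cdots V_n$. As observed there, every row has at least two positions.

For each row $R$ fix an ordering $(j_1,\dots,j_m)$ of its positions with $g_{j_1}\cdots g_{j_m}=1_G$ and read it cyclically, with $j_1$ following $j_m$. A \emph{segment} of $R$ is a list of distinct, cyclically consecutive positions of $R$, taken in this order.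

\subsection{Foreign splittings}
The second factorization $z'$ may have many atoms, whereas the count needs two parts. We therefore replace $z'$ by a cut of $X$ into two parts that retains the one property of $z'$ that matters, namely that it lies outside the class of $z$.

A \emph{splitting} is an unordered pair $\{P,Q\}$ of nonempty product-one sets with $X=P\sqcup Q$. All factorizations $yu$ with $y\in\mathsf Z(P)$ and $u\in\mathsf Z(Q)$ lie in one class of $\approx$: as $P$ and $Q$ are nonempty, $yu$ shares the atoms of $y$ with $yu'$, and $yu'$ shares the atoms of $u'$ with $y'u'$. Denote this class by $[P\,|\,Q]$. The splitting is \emph{foreign} if $z\notin[P\,|\,Q]$. A row is \emph{mixed} for $\{P,Q\}$ if it meets both $P$ and $Q$. Let $e_P$, $e_Q$ and $\mu=\mu(P,Q)$ be the numbers of rows contained in $P$, contained in $Q$, and mixed. Then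
\begin{equation}\label{eq:count}
n=e_P+e_Q+\mu .
\end{equation}

\begin{lemma}\label{lem:foreign}
\begin{enumerate}
\item[(a)] There is a foreign splitting.
\end{enumerate}
Let $\{P,Q\}$ be a foreign splitting.
\begin{enumerate}
\item[(b)] $\mu(P,Q)\ge1$.
\item[(c)] If a row $R$ is contained in $Q$, then $Q\setminus R$ is not a product-one set; in particular it is nonempty.
\item[(d)] If $Q=Q_1\sqcup Q_2$ with nonempty product-one sets $Q_1,Q_2$, then $\{Q_1,P\cup Q_2\}$ and $\{Q_2,P\cup Q_1\}$ are foreign splittings.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $S$ has two different factorizations, it is neither empty nor an atom by Lemma~\ref{lem:fact}(a). So $z'=U_1\cdots U_m$ with $m\ge2$. Realize $z'$ by $X=J_1\sqcup\dots\sqcup J_m$ and put $P=J_1$, $Q=X\setminus J_1$. Then $z'\in[P\,|\,Q]$, and $z\not\approx z'$ gives $z\notin[P\,|\,Q]$.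

(b) If $\mu=0$, then $P$ and $Q$ are unions of rows, so $z=yu$ with $y\in\mathsf Z(P)$ and $u\in\mathsf Z(Q)$, that is, $z\in[P\,|\,Q]$.

(c) Let $R=R_r\subseteq Q$ and suppose that $Q\setminus R$ is a product-one set, possibly empty. Take $y\in\mathsf Z(P)$ and $u\in\mathsf Z(Q\setminus R)$. Then $V_ru\in\mathsf Z(Q)$, so $yV_ru\in[P\,|\,Q]$; and $yV_ru$ shares the atom $V_r$ with $z$. Hence $z\in[P\,|\,Q]$, a contradiction.

(d) Both pairs are splittings. Take $y\in\mathsf Z(P)$, $u_1\in\mathsf Z(Q_1)$, $u_2\in\mathsf Z(Q_2)$. The factorization $yu_1u_2$ lies in $[P\,|\,Q]$, in $[Q_1\,|\,P\cup Q_2]$ and in $[Q_2\,|\,P\cup Q_1]$. So these three classes coincide, and $z$ is in none of them.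
\end{proof}

Since a splitting is an unordered pair, (c) and (d) hold as well with $P$ and $Q$ interchanged. If $G$ is abelian, $Q\setminus R$ is always product-one, so (c) forces $e_P=e_Q=0$ and all rows are mixed. In \eqref{eq:table}, on the other hand, $e_P=e_Q=\mu=2$. The rows contained in one part are thus the new feature of the non-abelian case.

\subsection{Block systems}
We now record the admissible ways of multiplying out terms of $Q$. A \emph{block} is a nonempty list $\beta=(j_1,\dots,j_k)$ of distinct positions, and its \emph{value} is $g_\beta=g_{j_1}\cdots g_{j_k}\in G$. For disjoint blocks $\beta,\beta'$ the concatenated list $\beta\beta'$ is a block with value $g_\beta g_{\beta'}$. For a set $\Sigma$ of pairwise disjoint blocks let $B_\Sigma$ be the sequence with terms $g_\beta$, $\beta\in\Sigma$, so $|B_\Sigma|=|\Sigma|$. Writing out each value as the product over its list gives the following \emph{substitution rule}: a product of the terms of $B_\Sigma$ in some order is also a product, in some order, of the terms $g_j$ with $j$ in the union of the blocks of $\Sigma$.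

\begin{definition}\label{def:block}
Let $\{P,Q\}$ be a foreign splitting. A \emph{block system} on $Q$ is a set $\Sigma$ of blocks whose underlying sets partition $Q$ and such that
\begin{enumerate}
\item[(i)] each block is contained in a single row;
\item[(ii)] for each row $R\subseteq Q$, the blocks contained in $R$ are segments of $R$, and there are at least two of them;
\item[(iii)] $B_\Sigma$ is a product-one sequence.
\end{enumerate}
\end{definition}

In (ii), the blocks of $R$ are segments that partition $R$, so they inherit a cyclic order from $R$, and concatenating them in this order from any starting block gives a rotation of the fixed ordering of $R$, whose value is $1_G$ by Lemma~\ref{lem:rot}(a). This is the purpose of working with segments: when only two blocks of $R$ remain, their values are inverse to each other. No such information is needed for mixed rows, whose blocks may be ordered freely.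

The one-position blocks form a block system: (i) is immediate, (ii) holds since rows have at least two positions, and (iii) holds since $Q$ is a product-one set. In any block system, a row contained in $Q$ has at least two blocks and a mixed row has at least one, and by (i) no block is counted for two rows. Hence
\begin{equation}\label{eq:blocks}
|\Sigma|\ge2e_Q+\mu .
\end{equation}

\begin{example}\label{ex:blocks}
Let $G$, $U$ and $S$ be as in \eqref{eq:table}.

(a) For $z=(s^{[2]})^3(t^{[2]})^3$, the splitting \eqref{eq:table} is foreign, since $U^2\in[P\,|\,Q]$. No positions of $Q$ can be merged: $R_5$ and $R_6$ must keep two blocks each, and $R_3$, $R_4$ have one position in $Q$. The only block system has $B_\Sigma=U$, an atom, and \eqref{eq:blocks} reads $6\ge2\cdot2+2$.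

(b) Now let $z=U^2$, with rows $R_1,R_2$ both ordered as $ststst$. Let $P$ consist of two positions of $R_1$ carrying $s$. Then $S_Q=s^{[4]}\boldsymbol{\cdot}t^{[6]}$, the class $[P\,|\,Q]$ contains $(s^{[2]})^3(t^{[2]})^3$, and the splitting is foreign with $e_P=0$, $e_Q=1$, $\mu=1$. The ten positions of $Q$ can be merged into four blocks: cut $R_2$ into the segments $s$ and $tstst$, both of value $s$, and cut $R_1\cap Q$, which carries $s\boldsymbol{\cdot}t^{[3]}$, into $t$ and $tst$, of values $t=s\rho$ and $s\rho^2$. Then $s\cdot t\cdot(tstst)\cdot(tst)=(st)^3=1_G$. The sequence $B_\Sigma=s^{[2]}\boldsymbol{\cdot}s\rho\boldsymbol{\cdot}s\rho^2$ is an atom: its terms are reflections, so it could only split into two pairs of equal reflections. Three blocks are impossible. They would be two segments of $R_2$ with mutually inverse values and one block $\beta$ on $R_1\cap Q$; in a cyclic arrangement of three terms any two are adjacent, so (iii) would give $g_\beta=1_G$, whereas $s\boldsymbol{\cdot}t^{[3]}$ is not product-one by Proposition~\ref{prop:dih}(a). So a shortest system ends at an atom, and \eqref{eq:blocks} may be strict for it.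
\end{example}

\subsection{A shortest block system gives an atom}

\begin{proposition}\label{prop:atom}
Let $\{P,Q\}$ be a foreign splitting for which $\mu(P,Q)$ is minimal among all foreign splittings, and let $\Sigma$ be a block system on $Q$ with the smallest number of blocks. Then $B_\Sigma$ is an atom.
\end{proposition}

\begin{proof}
The sequence $B_\Sigma$ is product-one and nonempty. Suppose it is not an atom. Its terms are indexed by the blocks, so there is a partition $\Sigma=\Sigma_1\sqcup\Sigma_2$ into nonempty sets with $B_{\Sigma_1},B_{\Sigma_2}\in\mathcal B(G)$. By Lemma~\ref{lem:rot}(c),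
\begin{equation}\label{eq:merge}
\text{if $\beta\in\Sigma_1$, $\beta'\in\Sigma_2$, and $\Sigma'=(\Sigma\setminus\{\beta,\beta'\})\cup\{\beta\beta'\}$, then $B_{\Sigma'}\in\mathcal B(G)$.}
\end{equation}
So (iii) never obstructs a merge across the partition, and a merge that respects (i) and (ii) contradicts the minimality of $|\Sigma|$. We distinguish cases according to whether some row has blocks in both $\Sigma_1$ and $\Sigma_2$. A row that has blocks is either mixed or contained in $Q$.

\medskip\noindent\emph{Case 1: a mixed row has blocks $\beta\in\Sigma_1$ and $\beta'\in\Sigma_2$.}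
The set $\Sigma'$ of \eqref{eq:merge} satisfies (i), since $\beta\beta'$ lies in this row, and (ii), since the blocks of rows contained in $Q$ are unchanged. It is a block system with fewer blocks, a contradiction.

\medskip\noindent\emph{Case 2: a row $R\subseteq Q$ has blocks in both $\Sigma_1$ and $\Sigma_2$.}
Start at a block of $R$ in $\Sigma_1$ and follow the cyclic order to the first block $\beta'\in\Sigma_2$; its predecessor $\beta$ lies in $\Sigma_1$. Then $\beta\beta'$ is a segment of $R$.

If $R$ has at least three blocks, then in $\Sigma'$ it still has at least two, so $\Sigma'$ is a block system with fewer blocks, a contradiction.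

If $\beta,\beta'$ are the only blocks of $R$, merging is forbidden by (ii); this is the first way the process could get stuck. Here $g_\beta g_{\beta'}=1_G$. By Lemma~\ref{lem:rot}(b), the values of the blocks in $\Sigma_1\setminus\{\beta\}$ can be ordered with product $x=g_\beta^{-1}$, and those in $\Sigma_2\setminus\{\beta'\}$ with product $x'=g_{\beta'}^{-1}=g_\beta$. Thus $xx'=1_G$. The blocks in $\Sigma\setminus\{\beta,\beta'\}$ cover exactly $Q\setminus R$, so $Q\setminus R$ is a product-one set by the substitution rule. This contradicts Lemma~\ref{lem:foreign}(c).

\medskip\noindent\emph{Case 3: no row has blocks in both $\Sigma_1$ and $\Sigma_2$.}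
Now every merge across the partition violates (i); this is the second obstruction. Let $Q_i$ be the union of the blocks in $\Sigma_i$. Then $Q=Q_1\sqcup Q_2$, both sets are nonempty, and both are product-one sets by the substitution rule. For every row $R$, the set $R\cap Q$ is contained in $Q_1$ or in $Q_2$. Let $\mu_i$ be the number of rows that are mixed for $\{P,Q\}$ and have $R\cap Q\subseteq Q_i$. Since $R\cap Q\ne\emptyset$ for such rows, $\mu_1+\mu_2=\mu$.

By Lemma~\ref{lem:foreign}(d), $\{Q_1,P\cup Q_2\}$ is foreign. We count its mixed rows. Such a row $R$ meets $Q_1$, so $R\cap Q\subseteq Q_1$ and $R$ misses $Q_2$; it also meets $P\cup Q_2$, hence meets $P$. So $R$ is one of the $\mu_1$ rows above. Conversely, each of these meets both $Q_1$ and $P$. Thus $\mu(Q_1,P\cup Q_2)=\mu_1$, and exchanging the indices, $\mu(Q_2,P\cup Q_1)=\mu_2$. The minimality of $\mu$ gives $\mu_1\ge\mu$ and $\mu_2\ge\mu$, so $\mu=\mu_1+\mu_2\ge2\mu$ and $\mu=0$. This contradicts Lemma~\ref{lem:foreign}(b).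
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:len}]
By Lemma~\ref{lem:foreign}(a) we can choose a foreign splitting $\{P,Q\}$ with $\mu$ minimal, and block systems on $Q$ exist. Proposition~\ref{prop:atom} and \eqref{eq:blocks} give $2e_Q+\mu\le|B_\Sigma|\le\mathsf D(G)$ for a shortest block system $\Sigma$ on $Q$. The roles of $P$ and $Q$ are symmetric, so $2e_P+\mu\le\mathsf D(G)$ as well. Adding and using \eqref{eq:count},
\[
2n=(2e_P+\mu)+(2e_Q+\mu)\le2\,\mathsf D(G). \qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $z\not\approx z'$ provides the foreign splitting and excludes rows with one position; without it there is no bound, as $z=z'=(1_G)^k$ shows. The minimality of $\mu$ is used only in Case~3. The requirement of two blocks in Definition~\ref{def:block}(ii) yields the factor $2$ in \eqref{eq:blocks}, and this factor is needed: the weaker inequalities $e_P+\mu\le \mathsf D(G)$ and $e_Q+\mu\le\mathsf D(G)$ add up only to $n\le2\,\mathsf D(G)-\mu$. In Example~\ref{ex:blocks}(a) all inequalities of the last display are equalities.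
\end{remark}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

\begin{proof}[Proof of \textup{(1)}]
Let $z,z'\in\mathsf Z(S)$ with $|z|=k$ and $|z'|=l$. By Theorem~\ref{thm:cat} there is a $\mathsf D(G)$-chain $z=z_0,\dots,z_m=z'$ in $\mathsf Z(S)$. Let $i$ be the largest index with $|z_i|\le k$. Then $i<m$, and $|z_{i+1}|\ge l$ because no length lies strictly between $k$ and $l$. Write $z_i=wx$ and $z_{i+1}=wy$ with $w=\gcd(z_i,z_{i+1})$. Then $|x|\ge2$ by Lemma~\ref{lem:fact}(c), and $|y|-|x|=|z_{i+1}|-|z_i|\ge l-k$. Hence
\[
\mathsf D(G)\ge\mathsf d(z_i,z_{i+1})\ge|y|\ge l-k+2. \qedhere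
\]
\end{proof}

\begin{proof}[Proof of \textup{(2)}]
By Proposition~\ref{prop:dih}(c), $S=s^{[2n]}\boldsymbol{\cdot}t^{[2n]}$ has exactly two factorizations; they are coprime and have lengths $2n$ and $2$. Lemma~\ref{lem:fact}(e), Theorem~\ref{thm:cat} and Lemma~\ref{lem:DG} give
\[
2n=\mathsf c(S)\le\mathsf c(G)\le\mathsf D(G)\le|G|=2n .
\]
Moreover $\mathsf L(S)=\{2,2n\}$, so $2<2n$ are consecutive lengths with difference $2n-2=\mathsf D(G)-2$.
\end{proof}

\begin{proof}[Proof of \textup{(3)}]
Theorem~\ref{thm:cat} and Lemma~\ref{lem:DG} give $\mathsf c(G)\le\mathsf D(G)\le|G|$. Equality $\mathsf c(G)=|G|$ holds for dihedral groups of order $2n$ with $n\ge3$ odd by (2), and for cyclic groups of order at least $3$ by Proposition~\ref{prop:cyc}.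

Conversely, let $G$ belong to neither family. Suppose first that $|G|\le2$. The atoms are $1_G$ and, if $G=\{1_G,g\}$, the sequence $g^{[2]}$: an atom other than $1_G$ has the form $g^{[a]}$ by Lemma~\ref{lem:fact}(b), and $g^{[a]}$ is product-one exactly for even $a$. The multiplicities of these atoms in a factorization of $S$ are determined by the multiplicities of the terms $1_G$ and $g$ in $S$. So factorization is unique and $\mathsf c(G)=0\ne|G|$. Now suppose that $|G|\ge3$. Then $G$ is neither cyclic nor dihedral of order $2n$ with $n$ odd, and for such groups a theorem of Grynkiewicz~\cite{Gry} states that $\mathsf D(G)\le\frac34|G|$. Therefore $\mathsf c(G)\le\mathsf D(G)<|G|$.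
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gry}
D.~J. Grynkiewicz, \emph{The large Davenport constant II: General upper bounds}, J. Pure Appl. Algebra \textbf{217} (2013).

\bibitem{Oh}
Jun Seok Oh, \emph{The catenary degree of monoids of product-one sequences}, arXiv:2608.01500 (2026).

\end{thebibliography}
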